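\title{Relative modality in generalized Takiff Lie algebras can exceed the index bound}

\begin{abstract}
Let $\mathfrak g$ be a complex reductive Lie algebra of index $\chi(\mathfrak g)$ and let $\mathfrak g_m=\mathfrak g\otimes\mathbb C[T]/(T^{m+1})$ be its $m$-th generalized Takiff algebra. For $m\le n$, an adjoint orbit of $\mathfrak g_n$ lying over a given adjoint orbit of $\mathfrak g_m$ has codimension at least $(n-m)\chi(\mathfrak g)$ in the preimage of that orbit, and for $m=0$ this bound is always attained. We show that it need not be attained for $m\ge1$: over a suitable orbit of $(\mathfrak{gl}_5)_1$ the minimal codimension in $(\mathfrak{gl}_5)_2$ is $7$ rather than $5$. The tool is a formula for the minimal codimension in terms of a subalgebra of $\mathfrak g$ and a family of skew forms on it. With it we show that the bound is always attained in types $A_1$, $A_2$, $A_3$, $B_2$, $G_2$, that for all $1\le m<n$ it is missed in every other simple type except possibly $B_3$ and $D_4$, and that the defect is unbounded.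
\end{abstract}

\section{The question and the results}\label{sec:intro}

All Lie algebras are complex, the topology is the Zariski topology, and $\mathbb N=\{0,1,2,\dots\}$. For a finite-dimensional Lie algebra $\mathfrak a$ and $a\in\mathfrak a$ we write $\mathfrak a^a$ for the centralizer of $a$, and we call $a$ \emph{regular} if $\dim\mathfrak a^a$ is minimal among all elements of $\mathfrak a$. The adjoint group of $\mathfrak a$ is generated by the automorphisms $\exp(\operatorname{ad}X)$, $X\in\mathfrak a$, and the orbit of $a$ has dimension $\dim\mathfrak a-\dim\mathfrak a^a$. The \emph{index} $\chi(\mathfrak a)$ is the minimal dimension of the stabilizer of a linear form $\ell\in\mathfrak a^*$ under the coadjoint action. This stabilizer is the radical of the skew form $(z,w)\mapsto\ell([z,w])$, so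
\begin{equation}\label{eq:index}
\chi(\mathfrak a)=\dim\mathfrak a-\max_{\ell\in\mathfrak a^*}\operatorname{rank}\ell([\cdot,\cdot]).
\end{equation}

Let $\mathfrak g$ be a finite-dimensional Lie algebra and let $\mathfrak g_\infty=\mathfrak g\otimes\mathbb C[T]$ with the $\mathbb C[T]$-bilinear bracket: for $\mathbf x=\sum_ix_iT^i$ and $\mathbf y=\sum_jy_jT^j$,
\[
[\mathbf x,\mathbf y]=\sum_{i,j}[x_i,y_j]\,T^{i+j}.
\]
The $m$-th \emph{generalized Takiff Lie algebra} is $\mathfrak g_m=\mathfrak g_\infty/T^{m+1}\mathfrak g_\infty=\mathfrak g\otimes\mathbb C[T]/(T^{m+1})$; it has dimension $(m+1)\dim\mathfrak g$, and $\mathfrak g_0=\mathfrak g$. We write $\mathbf x(m)=(x_0,\dots,x_m)$ for the image of $\mathbf x$ in $\mathfrak g_m$ and $\pi_{n,m}\colon\mathfrak g_n\to\mathfrak g_m$ for the canonical projection, $m\le n$. Since $\pi_{n,m}$ is a surjective homomorphism,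
\begin{equation}\label{eq:exp}
\pi_{n,m}\circ\exp(\operatorname{ad}X)=\exp(\operatorname{ad}\pi_{n,m}X)\circ\pi_{n,m}\qquad(X\in\mathfrak g_n),
\end{equation}
and every $\exp(\operatorname{ad}X')$ with $X'\in\mathfrak g_m$ occurs on the right. In particular the preimage of an adjoint orbit $\Omega_m\subset\mathfrak g_m$ is a union of adjoint orbits of $\mathfrak g_n$.

The \emph{$(m,n)$-modality} of $\Omega_m$ is the minimum codimension in $\pi_{n,m}^{-1}(\Omega_m)$ of an adjoint orbit of $\mathfrak g_n$ contained in $\pi_{n,m}^{-1}(\Omega_m)$. It measures how far the largest orbits over $\Omega_m$ are from filling the preimage. For $\mathbf x\in\mathfrak g_\infty$ we write $\operatorname{mod}_{m,n}(\mathbf x)$ for the $(m,n)$-modality of the orbit of $\mathbf x(m)$. The preimage of this orbit has dimension $(n+1)\dim\mathfrak g-\dim\mathfrak g_m^{\mathbf x(m)}$, and the orbit of $\mathbf y(n)$ has dimension $(n+1)\dim\mathfrak g-\dim\mathfrak g_n^{\mathbf y(n)}$. Therefore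
\begin{equation}\label{eq:mod}
\operatorname{mod}_{m,n}(\mathbf x)=\min\bigl\{\dim\mathfrak g_n^{\mathbf y(n)}-\dim\mathfrak g_m^{\mathbf x(m)}\ :\ \mathbf y\in\mathfrak g_\infty,\ \mathbf y(m)\text{ is conjugate to }\mathbf x(m)\bigr\}.
\end{equation}

Now let $\mathfrak g$ be reductive. Then the minimal dimension of a centralizer is $\chi(\mathfrak g)$ in $\mathfrak g$, where it is the rank of $\mathfrak g$, and it is $\chi(\mathfrak g_m)$ in $\mathfrak g_m$. We use four known results.
\begin{itemize}
\item[(F1)] (Ra\"is--Tauvel) $\chi(\mathfrak g_m)=(m+1)\chi(\mathfrak g)$, and $(x_0,\dots,x_m)$ is regular in $\mathfrak g_m$ if and only if $x_0$ is regular in $\mathfrak g$.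
\item[(F2)] (Elashvili's conjecture, now a theorem) $\chi(\mathfrak g^x)=\chi(\mathfrak g)$ for all $x\in\mathfrak g$.
\item[(F3)] $\operatorname{mod}_{m,n}(\mathbf x)\ge(n-m)\chi(\mathfrak g)$ for all $\mathbf x\in\mathfrak g_\infty$ and all $m\le n$.
\item[(F4)] $\operatorname{mod}_{0,n}(\mathbf x)=n\chi(\mathfrak g)$ for all $\mathbf x\in\mathfrak g_\infty$ and all $n$.
\end{itemize}

The lower bound (F3) is attained in the first cases that one tries. If $x_0$ is regular, then (F1) gives $\dim\mathfrak g_n^{\mathbf x(n)}-\dim\mathfrak g_m^{\mathbf x(m)}=(n+1)\chi(\mathfrak g)-(m+1)\chi(\mathfrak g)$. At the other extreme let $\mathbf x(m)=0$ and take $\mathbf y=T^{m+1}v$ with $v$ regular in $\mathfrak g$. An element $(z_0,\dots,z_n)$ commutes with $\mathbf y(n)$ if and only if $z_0,\dots,z_{n-m-1}\in\mathfrak g^v$, so $\dim\mathfrak g_n^{\mathbf y(n)}=(n-m)\chi(\mathfrak g)+(m+1)\dim\mathfrak g$, and the last term is $\dim\mathfrak g_m^{\mathbf x(m)}$. For $m=0$ and arbitrary $x_0$ the bound is attained by (F4). One is led to guess that,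 however singular $\mathbf x(m)$ is, a good choice of the coefficients $y_{m+1},\dots,y_n$ makes each new power of $T$ cost exactly $\chi(\mathfrak g)$. This is the problem that we take from Mathevet \cite{Mathevet}: for $\mathfrak g$ reductive, prove or disprove that
\begin{equation}\tag{E}\label{eq:E}
\operatorname{mod}_{m,n}(\mathbf x)=(n-m)\chi(\mathfrak g)\qquad\text{for all }\mathbf x\in\mathfrak g_\infty\text{ and all }m\le n .
\end{equation}
The statement is false.

\begin{theorem}\label{thm:gl5}
Let $a_1,a_2,b_1,b_2,c$ be a basis of $\mathbb C^5$. Define $x_0,x_1\in\mathfrak{gl}_5$ by $x_0a_1=b_1$, $x_0a_2=b_2$ and $x_1c=a_1$, $x_1b_1=b_2$, all other basis vectors being sent to $0$. For $\mathbf x=x_0+Tx_1\in(\mathfrak{gl}_5)_\infty$ we have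
\[
\operatorname{mod}_{1,2}(\mathbf x)=7\ne5=\chi(\mathfrak{gl}_5).
\]
\end{theorem}

The second theorem describes where \eqref{eq:E} holds and where it fails.

\begin{theorem}\label{thm:range}
\begin{itemize}
\item[(a)] A reductive Lie algebra $\mathfrak g$ satisfies \eqref{eq:E} if and only if each of its simple factors does. For given $\mathbf x\in\mathfrak g_\infty$ and $n>m$, we have $\operatorname{mod}_{m,n}(\mathbf x)=(n-m)\chi(\mathfrak g)$ if and only if $\operatorname{mod}_{m,m+1}(\mathbf x)=\chi(\mathfrak g)$.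
\item[(b)] If $\mathfrak g$ is simple of type $A_r$ $(r\ge4)$, $B_r$ $(r\ge4)$, $C_r$ $(r\ge3)$, $D_r$ $(r\ge5)$, $E_6$, $E_7$, $E_8$ or $F_4$, then for all $1\le m<n$ there is $\mathbf x\in\mathfrak g_\infty$ with $\operatorname{mod}_{m,n}(\mathbf x)\ge(n-m)\chi(\mathfrak g)+2$.
\item[(c)] If $\mathfrak g$ is simple of type $A_1$, $A_2$, $A_3$, $B_2$ or $G_2$, then $\mathfrak g$ satisfies \eqref{eq:E}.
\item[(d)] The defect is unbounded: for $q\ge2$ there is $\mathbf x\in(\mathfrak{gl}_{2q})_\infty$ with $\operatorname{mod}_{1,2}(\mathbf x)-\chi(\mathfrak{gl}_{2q})=(q-1)(q-2)$.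
\end{itemize}
\end{theorem}

The simple types missing from (b) and (c) are $B_3$ and $D_4$, and we leave them undecided. Thus \eqref{eq:E} holds for a reductive algebra whose simple factors are all of the types in (c). Since the modality is additive over the factors (Lemma~\ref{lem:sum}) and each factor obeys (F3), the equality fails for every pair $1\le m<n$ as soon as one factor has a type listed in (b).

The method is to cut the centralizer $\mathfrak g_n^{\mathbf y(n)}$ into layers, one for each power of $T$. The layers form a decreasing chain of subalgebras $K_0\supset K_1\supset\cdots$ of $\mathfrak g$ (Section~\ref{sec:chain}), and each is the radical of a skew form on the preceding one (Section~\ref{sec:form}). This gives a formula for $\operatorname{mod}_{m,m+1}(\mathbf x)$ in terms of $K_m$, and the bound $\operatorname{mod}_{m,m+1}(\mathbf x)\le\chi(K_m)$. For $m=0$ the algebra $K_0$ is a centralizer in $\mathfrak g$ and (F2) computes its index. For $m=1$ nothing keeps the index of $K_1$ down, and Section~\ref{sec:examples} exhibits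 cases where $K_1$ is large and abelian or nearly so. Section~\ref{sec:levi} carries these examples to larger algebras through Levi subalgebras, and Section~\ref{sec:small} shows that the five small types leave no room for them.

\section{Centralizers layer by layer}\label{sec:chain}

The difference of dimensions in \eqref{eq:mod} involves two different algebras. To compare them inside $\mathfrak g$ we record which constant terms occur in the centralizers. For $\mathbf y\in\mathfrak g_\infty$ and $j\ge0$ put
\[
K_j(\mathbf y)=\pi_{j,0}\bigl(\mathfrak g_j^{\mathbf y(j)}\bigr)=\bigl\{z_0\ :\ \mathbf z\in\mathfrak g_\infty,\ [\mathbf y,\mathbf z]\in T^{j+1}\mathfrak g_\infty\bigr\}.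
\]
Thus $K_j(\mathbf y)$ consists of the elements of $\mathfrak g$ that can be deformed so as to commute with $\mathbf y$ up to order $j$; an element $\mathbf z$ as in the definition is called a \emph{lift} of $z_0$. The space $K_j(\mathbf y)$ is a Lie subalgebra, being the image of a subalgebra under a homomorphism, and it depends only on $\mathbf y(j)$. We have
\[
\mathfrak g^{y_0}=K_0(\mathbf y)\supset K_1(\mathbf y)\supset K_2(\mathbf y)\supset\cdots,
\]
and every $K_j(\mathbf y)$ contains the center of $\mathfrak g$ and, because $[\mathbf y,\mathbf y]=0$, the element $y_0$. It is convenient to set $\mathfrak g_{-1}=0$.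

\begin{lemma}\label{lem:layers}
For $j\ge0$ we have $\dim\mathfrak g_j^{\mathbf y(j)}-\dim\mathfrak g_{j-1}^{\mathbf y(j-1)}=\dim K_j(\mathbf y)$. Consequently
\[
\operatorname{mod}_{m,n}(\mathbf x)=\min\Bigl\{\,\sum_{j=m+1}^n\dim K_j(\mathbf y)\ :\ \mathbf y\in\mathfrak g_\infty,\ \mathbf y(m)=\mathbf x(m)\Bigr\}.
\]
\end{lemma}

\begin{proof}
The kernel of $\pi_{j,0}$ on $\mathfrak g_j^{\mathbf y(j)}$ consists of the classes $(T\mathbf z')(j)$ with $T[\mathbf y,\mathbf z']\in T^{j+1}\mathfrak g_\infty$, that is, with $[\mathbf y,\mathbf z']\in T^j\mathfrak g_\infty$. The map $\mathbf z'(j-1)\mapsto(T\mathbf z')(j)$ identifies $\mathfrak g_{j-1}^{\mathbf y(j-1)}$ with this kernel, which proves the first claim.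

Suppose that $\mathbf y(m)=g\cdot\mathbf x(m)$ with $g$ in the adjoint group of $\mathfrak g_m$. Write $g$ as a product of exponentials and lift each exponent to $\mathfrak g_n$. By \eqref{eq:exp} this gives $\tilde g$ in the adjoint group of $\mathfrak g_n$ with $\pi_{n,m}\tilde g=g\,\pi_{n,m}$. Then $\tilde g^{-1}\mathbf y(n)$ projects to $\mathbf x(m)$, and its centralizer has the same dimension as that of $\mathbf y(n)$. So the minimum in \eqref{eq:mod} may be taken over the $\mathbf y$ with $\mathbf y(m)=\mathbf x(m)$. It remains to sum the first claim over $j=m+1,\dots,n$.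
\end{proof}

Two formal consequences hold for every $\mathfrak g$: multiplication by $T$ shifts the problem, and direct sums split it.

\begin{lemma}\label{lem:shift}
For $k\ge0$ we have $\operatorname{mod}_{m+k,m+k+1}(T^k\mathbf x)=\operatorname{mod}_{m,m+1}(\mathbf x)$.
\end{lemma}

\begin{proof}
The elements of $\mathfrak g_\infty$ that agree with $T^k\mathbf x$ modulo $T^{m+k+1}$ are the $T^k\mathbf y$ with $\mathbf y(m)=\mathbf x(m)$. Since $T^k[\mathbf y,\mathbf z]\in T^{j+k+1}\mathfrak g_\infty$ if and only if $[\mathbf y,\mathbf z]\in T^{j+1}\mathfrak g_\infty$, we have $K_{j+k}(T^k\mathbf y)=K_j(\mathbf y)$. Apply Lemma~\ref{lem:layers}.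
\end{proof}

\begin{lemma}\label{lem:sum}
Let $\mathfrak g=\mathfrak z\oplus\mathfrak s_1\oplus\dots\oplus\mathfrak s_k$ be a direct sum of ideals with $\mathfrak z$ abelian, and let $\mathbf x^{(i)}\in(\mathfrak s_i)_\infty$ be the components of $\mathbf x$. Then $\operatorname{mod}_{m,n}(\mathbf x)=(n-m)\dim\mathfrak z+\sum_i\operatorname{mod}_{m,n}(\mathbf x^{(i)})$.
\end{lemma}

\begin{proof}
We have $K_j(\mathbf y)=\mathfrak z\oplus\bigoplus_iK_j(\mathbf y^{(i)})$, and in Lemma~\ref{lem:layers} the components $\mathbf y^{(i)}$ vary independently.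
\end{proof}

From now on $\mathfrak g$ is reductive: it is the direct sum of its center and of simple ideals. The bound (F3) then applies to each layer separately, and since the layers decrease, a layer of minimal dimension forces all later ones to be minimal.

\begin{lemma}\label{lem:onestep}
We have $\dim K_j(\mathbf y)\ge\chi(\mathfrak g)$ for all $\mathbf y$ and $j$. For $n>m$, $\operatorname{mod}_{m,n}(\mathbf x)=(n-m)\chi(\mathfrak g)$ if and only if $\operatorname{mod}_{m,m+1}(\mathbf x)=\chi(\mathfrak g)$.
\end{lemma}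

\begin{proof}
For $j=0$ the first claim reads $\dim\mathfrak g^{y_0}\ge\chi(\mathfrak g)$. For $j\ge1$, Lemma~\ref{lem:layers} and (F3) give $\dim K_j(\mathbf y)\ge\operatorname{mod}_{j-1,j}(\mathbf y)\ge\chi(\mathfrak g)$.

If $\operatorname{mod}_{m,n}(\mathbf x)=(n-m)\chi(\mathfrak g)$, there is $\mathbf y$ with $\mathbf y(m)=\mathbf x(m)$ and $\sum_{j=m+1}^n\dim K_j(\mathbf y)=(n-m)\chi(\mathfrak g)$. Each of the $n-m$ terms is at least $\chi(\mathfrak g)$, so $\dim K_{m+1}(\mathbf y)=\chi(\mathfrak g)$ and $\operatorname{mod}_{m,m+1}(\mathbf x)=\chi(\mathfrak g)$. Conversely, if $\dim K_{m+1}(\mathbf y)=\chi(\mathfrak g)$ for some such $\mathbf y$, then $\chi(\mathfrak g)\le\dim K_j(\mathbf y)\le\dim K_{m+1}(\mathbf y)=\chi(\mathfrak g)$ for all $j\ge m+1$, and the sum attains the lower bound $(n-m)\chi(\mathfrak g)$.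
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(a)]
The second statement is contained in Lemma~\ref{lem:onestep}. For the first, let $\mathfrak z$ be the center and $\mathfrak s_i$ the simple factors, so that $\chi(\mathfrak g)=\dim\mathfrak z+\sum_i\chi(\mathfrak s_i)$. By Lemma~\ref{lem:sum},
\[
\operatorname{mod}_{m,n}(\mathbf x)-(n-m)\chi(\mathfrak g)=\sum_i\bigl(\operatorname{mod}_{m,n}(\mathbf x^{(i)})-(n-m)\chi(\mathfrak s_i)\bigr).
\]
Each term on the right is nonnegative by (F3), so the left side vanishes if and only if every term does; and the $\mathbf x^{(i)}$ can be prescribed arbitrarily.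
\end{proof}

\section{The skew form that cuts out the next layer}\label{sec:form}

It remains to understand one step: $K_m(\mathbf y)$ is fixed by $\mathbf x(m)$, and we must find how small $K_{m+1}(\mathbf y)$ can be made by choosing $y_{m+1}$. An element $z_0\in K_m(\mathbf y)$ with lift $\mathbf z$ survives to the next layer if the coefficient of $T^{m+1}$ in $[\mathbf y,\mathbf z]$ can be removed by changing the lift. The difficulty is to describe what such changes can remove. An invariant form does this by duality, and this is the second place where reductivity is used.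

Fix a nondegenerate invariant symmetric bilinear form $\langle\cdot,\cdot\rangle$ on $\mathfrak g$, invariance meaning $\langle[a,b],c\rangle=\langle a,[b,c]\rangle$, and extend it $\mathbb C[T]$-bilinearly to $\mathfrak g_\infty$, with values in $\mathbb C[T]$. Then
\begin{equation}\label{eq:inv}
\langle[\mathbf y,\mathbf z],\mathbf w\rangle=-\langle\mathbf z,[\mathbf y,\mathbf w]\rangle .
\end{equation}
For $\mathfrak{gl}_N$ and for its simple subalgebras below we use $\langle X,Y\rangle=\operatorname{tr}XY$; on a simple Lie algebra a nonzero invariant form is nondegenerate. We write $[\mathbf y,\mathbf z]_i$ for the coefficient of $T^i$ in $[\mathbf y,\mathbf z]$.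

\begin{lemma}\label{lem:beta}
Let $K=K_m(\mathbf y)$. For $z_0,w_0\in K$ with lifts $\mathbf z,\mathbf w$, the number
\[
\beta_{\mathbf y}(z_0,w_0)=\langle[\mathbf y,\mathbf z]_{m+1},w_0\rangle
\]
depends only on $z_0$ and $w_0$. It defines a skew bilinear form on $K$ whose radical is $K_{m+1}(\mathbf y)$.
\end{lemma}

\begin{proof}
Take the coefficient of $T^{m+1}$ in \eqref{eq:inv}. As $[\mathbf y,\mathbf z]$ and $[\mathbf y,\mathbf w]$ lie in $T^{m+1}\mathfrak g_\infty$, we obtain
\[
\langle[\mathbf y,\mathbf z]_{m+1},w_0\rangle=-\langle z_0,[\mathbf y,\mathbf w]_{m+1}\rangle .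
\]
The right side does not involve the lift of $z_0$, so $\beta_{\mathbf y}$ is well defined and bilinear, and the identity says that it is skew. If $z_0\in K_{m+1}(\mathbf y)$, we may choose $\mathbf z$ with $[\mathbf y,\mathbf z]_{m+1}=0$, so $z_0$ lies in the radical.

For the converse, note that two lifts of $z_0$ differ by an element $T\mathbf u$ with $[\mathbf y,\mathbf u]\in T^m\mathfrak g_\infty$. So the possible corrections to $[\mathbf y,\mathbf z]_{m+1}$ form the space
\[
I=\bigl\{[\mathbf y,\mathbf u]_m\ :\ \mathbf u\in\mathfrak g_\infty,\ [\mathbf y,\mathbf u]\in T^m\mathfrak g_\infty\bigr\}.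
\]
We claim that $I=K^\perp$. For $\mathbf u$ as above and a lift $\mathbf w$ of $w_0\in K$, the coefficient of $T^m$ in $\langle[\mathbf y,\mathbf u],\mathbf w\rangle=-\langle\mathbf u,[\mathbf y,\mathbf w]\rangle$ is $\langle[\mathbf y,\mathbf u]_m,w_0\rangle$ on the left and $0$ on the right. Hence $I\subset K^\perp$. Moreover $I$ is the image of $\pi_{m,m-1}^{-1}\bigl(\mathfrak g_{m-1}^{\mathbf y(m-1)}\bigr)\subset\mathfrak g_m$ under the linear map $\mathbf u(m)\mapsto[\mathbf y,\mathbf u]_m$, whose kernel is $\mathfrak g_m^{\mathbf y(m)}$. By Lemma~\ref{lem:layers},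
\[
\dim I=\dim\mathfrak g+\dim\mathfrak g_{m-1}^{\mathbf y(m-1)}-\dim\mathfrak g_m^{\mathbf y(m)}=\dim\mathfrak g-\dim K,
\]
and this is $\dim K^\perp$ because the form is nondegenerate. (For $m=0$ the claim is the familiar $[y_0,\mathfrak g]=(\mathfrak g^{y_0})^\perp$.)

Now let $z_0$ be in the radical. Then $[\mathbf y,\mathbf z]_{m+1}\in K^\perp=I$, say $[\mathbf y,\mathbf z]_{m+1}=[\mathbf y,\mathbf u]_m$ with $[\mathbf y,\mathbf u]\in T^m\mathfrak g_\infty$. It follows that $[\mathbf y,\mathbf z-T\mathbf u]\in T^{m+2}\mathfrak g_\infty$, so $z_0\in K_{m+1}(\mathbf y)$.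
\end{proof}

For $\mathbf y=y_0+Ty_1$ and $m=1$ the objects are explicit:
\begin{equation}\label{eq:recipe}
\begin{gathered}
K_1(\mathbf y)=\{z_0\in\mathfrak g^{y_0}:[y_1,z_0]\in[y_0,\mathfrak g]\},\\
\beta_{\mathbf y}(z_0,w_0)=\langle[y_1,z_1],w_0\rangle\quad\text{for any $z_1$ with }[y_0,z_1]=-[y_1,z_0],
\end{gathered}
\end{equation}
since then $[\mathbf y,z_0+Tz_1]=T^2[y_1,z_1]$.

\begin{example}\label{ex:gl3}
Let $\mathfrak g=\mathfrak{gl}_3$ and $\mathbf y=E_{31}+TE_{22}$. The centralizer $K_0=\mathfrak g^{E_{31}}$ has basis $1,E_{22},E_{31},E_{21},E_{32}$. The first three elements commute with $\mathbf y$, so they lie in every $K_j$. The other two have the lifts $E_{21}+TE_{23}$ and $E_{32}+TE_{12}$, with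
\[
[\mathbf y,E_{21}+TE_{23}]=T^2E_{23},\qquad[\mathbf y,E_{32}+TE_{12}]=-T^2E_{12}.
\]
Hence $K_1=K_0$ has dimension $5$. Further $\beta_{\mathbf y}(E_{21},E_{32})=\operatorname{tr}E_{23}E_{32}=1$, so the radical $K_2$ is spanned by $1,E_{22},E_{31}$ and has dimension $3=\chi(\mathfrak{gl}_3)$. The chain has dimensions $5,5,3,3,\dots$: it may pause before it drops, it drops by even numbers, and the form $\beta_{\mathbf y}$ can be nonzero even when $y_2=0$.
\end{example}

We now vary the coefficient $y_{m+1}$. It enters $\beta_{\mathbf y}$ only through a form of the type that defines the index of $K$.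

\begin{proposition}\label{prop:formula}
Let $\mathbf x\in\mathfrak g_\infty$ and $m\ge0$. Put $K=K_m(\mathbf x)$, let $\beta=\beta_{\tilde{\mathbf x}}$ be the form on $K$ attached to the truncation $\tilde{\mathbf x}=\sum_{i\le m}x_iT^i$, and for $v\in\mathfrak g$ let $d_v(z,w)=\langle v,[z,w]\rangle$ on $K$. Then
\[
\operatorname{mod}_{m,m+1}(\mathbf x)=\dim K-\max_{v\in\mathfrak g}\operatorname{rank}(\beta+d_v).
\]
Moreover:
\begin{itemize}
\item[(i)] $\chi(\mathfrak g)\le\operatorname{mod}_{m,m+1}(\mathbf x)\le\chi(K)$;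
\item[(ii)] if $\beta=0$, then $\operatorname{mod}_{m,m+1}(\mathbf x)=\chi(K)$, and this is $\dim K$ if $K$ is abelian;
\item[(iii)] $\dim K_j(\mathbf x)\equiv\chi(\mathfrak g)\pmod2$ for all $j$.
\end{itemize}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:layers}, $\operatorname{mod}_{m,m+1}(\mathbf x)$ is the minimum of $\dim K_{m+1}(\mathbf y)$ over $\mathbf y=\tilde{\mathbf x}+T^{m+1}v$, $v\in\mathfrak g$, because $K_{m+1}(\mathbf y)$ depends only on $\mathbf y(m+1)$. For such $\mathbf y$ we have $K_m(\mathbf y)=K$ with the same lifts, and $[\mathbf y,\mathbf z]_{m+1}=[\tilde{\mathbf x},\mathbf z]_{m+1}+[v,z_0]$. Since $\langle[v,z_0],w_0\rangle=\langle v,[z_0,w_0]\rangle$, this gives $\beta_{\mathbf y}=\beta+d_v$, and Lemma~\ref{lem:beta} gives the formula.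

The restrictions $\langle v,\cdot\rangle|_K$ exhaust $K^*$, so by \eqref{eq:index} the maximal rank of $d_v$ is $\dim K-\chi(K)$. This proves (ii). For (i) choose $v$ with $d_v$ of maximal rank. A nonzero minor of $d_v$ stays nonzero under small perturbations, so for $|t|$ large
\[
\operatorname{rank}(\beta+d_{tv})=\operatorname{rank}(d_v+t^{-1}\beta)\ge\operatorname{rank}d_v .
\]
This is the upper bound, and the lower bound is (F3). For (iii) recall that skew forms have even rank. The form $\langle x_0,[\cdot,\cdot]\rangle$ on $\mathfrak g$ has radical $\mathfrak g^{x_0}$, so $\dim K_0(\mathbf x)\equiv\dim\mathfrak g$; also $\dim\mathfrak g\equiv\chi(\mathfrak g)$ by \eqref{eq:index}; and $\dim K_j(\mathbf x)-\dim K_{j+1}(\mathbf x)$ is the rank of a skew form by Lemma~\ref{lem:beta}.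
\end{proof}

\begin{remark}\label{rem:m01}
For $m=0$ we have $K=\mathfrak g^{x_0}$ and $\beta=0$ (take $\mathbf z=z_0$), so $\operatorname{mod}_{0,1}(\mathbf x)=\chi(\mathfrak g^{x_0})$. In view of Lemma~\ref{lem:onestep}, (F4) is therefore a reformulation of (F2). The same case shows that $K_1(\mathbf x)$ is the radical of $d_{x_1}$ on $\mathfrak g^{x_0}$, that is, the stabilizer in $\mathfrak g^{x_0}$ of the linear form $\langle x_1,\cdot\rangle|_{\mathfrak g^{x_0}}$. So when $\beta=0$, the equality $\operatorname{mod}_{1,2}(\mathbf x)=\chi(\mathfrak g)$ asks that the analogue of (F2) hold one level deeper, for a coadjoint stabilizer in $\mathfrak g^{x_0}$, an algebra that in general is not reductive.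
\end{remark}

\section{Four counterexamples with $m=1$}\label{sec:examples}

By Proposition~\ref{prop:formula} a counterexample needs $\chi(K_1)>\chi(\mathfrak g)$, and this suffices if $\beta=0$. The centralizer of a nilpotent $x_0$ often has a large abelian ideal. Its index nevertheless equals $\chi(\mathfrak g)$, because the rest of $\mathfrak g^{x_0}$ acts on that ideal with large orbits. The plan is to choose $x_1$ so that $K_1$ keeps the abelian ideal and loses most of what acts on it. In all four examples $\mathbf x=x_0+Tx_1$, $K=K_1(\mathbf x)$, and $K$ and $\beta$ are computed from \eqref{eq:recipe}.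

\subsection{The family $\mathfrak{gl}_{2q}$: proof of Theorem~\ref{thm:range}(d)}\label{sub:gl2q}

We use $q\times q$ blocks. Let $\Lambda$ be a diagonal matrix with distinct entries and
\[
x_0=\begin{pmatrix}0&0\\1&0\end{pmatrix},\qquad x_1=\begin{pmatrix}0&0\\0&\Lambda\end{pmatrix},\qquad\text{so that}\qquad[x_0,z]=\begin{pmatrix}-z_{12}&0\\z_{11}-z_{22}&z_{12}\end{pmatrix}.
\]
Hence $[x_0,\mathfrak g]=\{w:w_{12}=0,\ w_{11}+w_{22}=0\}$, and $\mathfrak g^{x_0}$ consists of the matrices $z_0=\left(\begin{smallmatrix}C&0\\D&C\end{smallmatrix}\right)$, which we write as $(C,D)$. The bracket is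
\begin{equation}\label{eq:CD}
[(C,D),(C',D')]=\bigl([C,C'],\ [C,D']-[C',D]\bigr),
\end{equation}
so $\mathfrak g^{x_0}\cong\mathfrak{gl}_q\otimes\mathbb C[\varepsilon]/(\varepsilon^2)$, and the elements $(0,D)$ form an abelian ideal of dimension $q^2$. We have
\[
[x_1,z_0]=\begin{pmatrix}0&0\\\Lambda D&[\Lambda,C]\end{pmatrix},
\]
which lies in $[x_0,\mathfrak g]$ if and only if $[\Lambda,C]=0$. As the entries of $\Lambda$ are distinct, $K=\{(C,D):C\text{ diagonal}\}$ and $\dim K=q+q^2$.

For $z_0\in K$ the element $z_1=\left(\begin{smallmatrix}0&0\\0&\Lambda D\end{smallmatrix}\right)$ satisfies $[x_0,z_1]=-[x_1,z_0]$, and $[x_1,z_1]$ has the single block $[\Lambda,\Lambda D]$ in position $(2,2)$. For $w_0=(C',D')\in K$ this gives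
\[
\beta(z_0,w_0)=\operatorname{tr}([\Lambda,\Lambda D]C')=\operatorname{tr}(\Lambda D[C',\Lambda])=0 .
\]
So $\operatorname{mod}_{1,2}(\mathbf x)=\chi(K)$. By \eqref{eq:CD}, with $B=v_{12}$,
\[
d_v\bigl((C,D),(C',D')\bigr)=\operatorname{tr}\bigl(B([C,D']-[C',D])\bigr)=\operatorname{tr}([B,C]D')-\operatorname{tr}([B,C']D).
\]
This form vanishes on the subspace $C=0$ and on the subspace $D=0$, and it pairs them through $\operatorname{tr}([B,C]D')$ with $D'$ arbitrary. Its rank is therefore twice the rank of the map $C\mapsto[B,C]$ on diagonal matrices. Since $[B,C]_{ij}=B_{ij}(C_{jj}-C_{ii})$, the kernel of this map contains the scalars, and it equals the scalars when all off-diagonal $B_{ij}$ are nonzero. The maximal rank of $d_v$ is $2(q-1)$, and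
\[
\operatorname{mod}_{1,2}(\mathbf x)=q^2+q-2(q-1)=2q+(q-1)(q-2).
\]
As $\chi(\mathfrak{gl}_{2q})=2q$, Theorem~\ref{thm:range}(d) is proved.

The mechanism is a count: an abelian ideal of dimension $q^2$ is acted on by an algebra of dimension $q$ only. The defect is $0$ for $q=2$ and first becomes positive in $\mathfrak{gl}_6$. To descend to $\mathfrak{gl}_5$ one needs a choice of $x_1$ that removes the acting part entirely.

\subsection{The algebra $\mathfrak{gl}_5$: proof of Theorem~\ref{thm:gl5}}\label{sub:gl5}

Write $\mathbb C^5=V\oplus V\oplus\mathbb C$ with $V=\mathbb C^2$, the summands being spanned by $a_1,a_2$, by $b_1,b_2$, and by $c$. In block form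
\[
x_0=\begin{pmatrix}0&0&0\\1&0&0\\0&0&0\end{pmatrix},\qquad x_1=\begin{pmatrix}0&0&v\\0&A&0\\0&0&0\end{pmatrix},\qquad v=\begin{pmatrix}1\\0\end{pmatrix},\quad A=\begin{pmatrix}0&0\\1&0\end{pmatrix}.
\]
The only property of the pair $(A,v)$ that we use is that $v,Av$ is a basis of $V$. For $z=(z_{ij})$,
\[
[x_0,z]=\begin{pmatrix}-z_{12}&0&0\\z_{11}-z_{22}&z_{12}&z_{13}\\-z_{32}&0&0\end{pmatrix}.
\]
Hence $[x_0,\mathfrak g]$ is defined by $w_{12}=0$, $w_{13}=0$, $w_{32}=0$, $w_{33}=0$, $w_{11}+w_{22}=0$, and $\mathfrak g^{x_0}$ is the $13$-dimensional algebra of the matrices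
\[
z_0=\begin{pmatrix}C&0&0\\D&C&r\\\varphi&0&t\end{pmatrix}\qquad(C,D\in\operatorname{End}V,\ r\in V,\ \varphi\in V^*,\ t\in\mathbb C).
\]

\emph{The algebra $K$.} Multiplying out,
\[
[x_1,z_0]=\begin{pmatrix}v\varphi&0&tv-Cv\\AD&[A,C]&Ar-Dv\\0&0&-\varphi(v)\end{pmatrix}.
\]
Put $C'=C-t$. Then $z_0\in K$ if and only if
\[
C'v=0,\qquad\varphi(v)=0,\qquad v\varphi+[A,C']=0 .
\]
Applying the last equation to $v$ and using the first two gives $C'Av=0$. So $C'$ kills the basis $v,Av$, that is, $C'=0$; then $v\varphi=0$, hence $\varphi=0$. Therefore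
\[
K=\Bigl\{t\cdot1+\begin{pmatrix}0&0&0\\D&0&r\\0&0&0\end{pmatrix}:\ t\in\mathbb C,\ D\in\operatorname{End}V,\ r\in V\Bigr\},\qquad\dim K=1+4+2=7 .
\]
The elements with $t=0$ are the endomorphisms that map $\mathbb C^5$ into the span of $b_1,b_2$ and kill this span. The product of any two of them is zero, so $K$ is abelian.

\emph{The form $\beta$.} For $z_0\in K$ the only nonzero blocks of $[x_1,z_0]$ are $AD$ in position $(2,1)$ and $Ar-Dv$ in position $(2,3)$. They are canceled by $[x_0,z_1]$ for
\[
z_1=\begin{pmatrix}0&0&Dv-Ar\\0&AD&0\\0&0&0\end{pmatrix},\qquad\text{and}\qquad[x_1,z_1]=\begin{pmatrix}0&0&0\\0&A^2D-ADA&0\\0&0&0\end{pmatrix}.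
\]
An element $w_0\in K$ with parameters $t',D',r'$ has the block $t'\cdot1$ in position $(2,2)$, and this is the only block that pairs with $[x_1,z_1]$ under the trace. Thus
\[
\beta(z_0,w_0)=t'\operatorname{tr}(A^2D-ADA)=0 .
\]
By Proposition~\ref{prop:formula}(ii), $\operatorname{mod}_{1,2}(\mathbf x)=\dim K=7$, while $\chi(\mathfrak{gl}_5)=5$. This proves Theorem~\ref{thm:gl5}.

In terms of centralizers, $\dim\mathfrak g_1^{\mathbf x(1)}=13+7=20$, and $\dim\mathfrak g_2^{\mathbf y(2)}=27$ for every choice of $y_2$ in $\mathbf y=x_0+Tx_1+T^2y_2$. Since $x_0$ and $x_1$ are traceless and $\mathfrak{gl}_5=\mathbb C1\oplus\mathfrak{sl}_5$, Lemma~\ref{lem:sum} gives $\operatorname{mod}_{1,2}(\mathbf x)=6>4=\chi(\mathfrak{sl}_5)$ in $\mathfrak{sl}_5$.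

\subsection{The algebra $\mathfrak{sp}_6$}\label{sub:sp6}

Let $S$ be the space of symmetric $3\times3$ matrices and realize $\mathfrak g=\mathfrak{sp}_6$, of index $3$, as the set of matrices $z=\left(\begin{smallmatrix}P&Q\\R&-P^T\end{smallmatrix}\right)$ with $Q,R\in S$. Fix $0\ne u\in\mathfrak{so}_3$ and let
\[
x_0=\begin{pmatrix}0&0\\1&0\end{pmatrix},\qquad x_1=\begin{pmatrix}u&0\\0&u\end{pmatrix},\qquad\text{so that}\qquad[x_0,z]=\begin{pmatrix}-Q&0\\P+P^T&Q\end{pmatrix}.
\]
Thus $[x_0,\mathfrak g]$ consists of the matrices $\left(\begin{smallmatrix}-Q&0\\R'&Q\end{smallmatrix}\right)$ with $Q,R'\in S$, and $\mathfrak g^{x_0}$ of the matrices $z_0=\left(\begin{smallmatrix}C&0\\D&C\end{smallmatrix}\right)$ with $C\in\mathfrak{so}_3$, $D\in S$. We have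
\[
[x_1,z_0]=\begin{pmatrix}[u,C]&0\\ [u,D]&[u,C]\end{pmatrix},
\]
where $[u,D]$ is symmetric because $u$ is antisymmetric and $D$ symmetric. The two diagonal blocks are equal, and in $[x_0,\mathfrak g]$ they are opposite, so $z_0\in K$ if and only if $[u,C]=0$. In $\mathfrak{so}_3\cong\mathfrak{sl}_2$ the centralizer of $u\ne0$ is $\mathbb Cu$. Hence $\dim K=1+6=7$.

For $z_0\in K$ take $P=-\frac12[u,D]$, which is symmetric, and $Q=R=0$:
\[
z_1=\frac12\begin{pmatrix}-[u,D]&0\\0&[u,D]\end{pmatrix},\qquad[x_1,z_1]=\frac12\begin{pmatrix}-[u,[u,D]]&0\\0&[u,[u,D]]\end{pmatrix}.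
\]
Then $[x_0,z_1]=-[x_1,z_0]$. Against $\left(\begin{smallmatrix}C'&0\\D'&C'\end{smallmatrix}\right)$ the two diagonal blocks of $[x_1,z_1]$ contribute opposite traces, so $\beta=0$. The elements with $C=0$ form an abelian subalgebra of codimension $1$ in $K$, and a skew form vanishing on a hyperplane has rank at most $2$. Hence $\operatorname{mod}_{1,2}(\mathbf x)=\chi(K)\ge7-2=5>3$.

\subsection{The algebra $\mathfrak{so}_9$}\label{sub:so9}

Here we take $x_0$ with three Jordan blocks of size $3$, which suggests the model $\mathbb C^9=\mathbb C^3\otimes\mathbb C^3$. In the algebra $M_3$ of $3\times3$ matrices let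
\[
J=E_{21}+E_{32},\qquad F=E_{12}+E_{23},\qquad H=\operatorname{diag}(-1,0,1),\qquad G=E_{13}-E_{22}+E_{31}.
\]
The matrix $G$ is symmetric with $G^2=1$. Equip the first factor $\mathbb C^3$ with the standard symmetric form and the second with the form of matrix $G$. The adjoint with respect to the product form is $(p\otimes X)^*=p^T\otimes X^*$ with $X^*=GX^TG$. From $GE_{12}G=-E_{32}$ and $GE_{23}G=-E_{21}$ we get $GFG=-J$, hence $J^*=-J$ and $F^*=-F$; also $H^*=-H$. Let $\mathfrak g=\mathfrak{so}_9=\{Z\in M_3\otimes M_3:Z^*=-Z\}$, of index $4$, and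
\[
x_0=1\otimes J,\qquad x_1=\Lambda\otimes F,\qquad\Lambda\text{ diagonal with distinct entries}.
\]
The centralizer of $J$ in $M_3$ is spanned by $1,J,J^2$, and $(p\otimes J^i)^*=(-1)^ip^T\otimes J^i$. Therefore
\[
\mathfrak g^{x_0}=\{p_0\otimes1+p_1\otimes J+p_2\otimes J^2\ :\ p_0,p_2\text{ antisymmetric},\ p_1\text{ symmetric}\}.
\]

\emph{The algebra $K$.} By Remark~\ref{rem:m01}, $z_0=\sum_ip_i\otimes J^i$ lies in $K$ if and only if $\operatorname{tr}(x_1[z_0,w_0])=0$ for all $w_0=\sum_jp'_j\otimes J^j\in\mathfrak g^{x_0}$. Now $[z_0,w_0]=\sum_{i,j}[p_i,p'_j]\otimes J^{i+j}$, and $\operatorname{tr}F=\operatorname{tr}FJ^2=0$, $\operatorname{tr}FJ=2$. So the condition reads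
\[
\operatorname{tr}([\Lambda,p_0]p'_1)+\operatorname{tr}([\Lambda,p_1]p'_0)=0\qquad\text{for all symmetric $p'_1$ and antisymmetric $p'_0$.}
\]
The matrix $[\Lambda,p_0]$ is symmetric and $[\Lambda,p_1]$ is antisymmetric. The trace form is nondegenerate on symmetric and on antisymmetric matrices, these being orthogonal complements of each other in $M_3$. So the condition means $[\Lambda,p_0]=[\Lambda,p_1]=0$, that is, $p_0$ and $p_1$ are diagonal; and an antisymmetric diagonal matrix is zero. Hence
\[
K=\{p\otimes J+\kappa\otimes J^2\ :\ p\text{ diagonal},\ \kappa\text{ antisymmetric}\},\qquad\dim K=3+3=6 .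
\]
It is abelian, because diagonal matrices commute and $J^3=0$.

\emph{The form $\beta$.} For diagonal $p$ the element $(p\otimes1)\mathbf x=p\otimes J+T\,p\Lambda\otimes F$ lies in $\mathfrak g_\infty$ and commutes with $\mathbf x$, since $p\otimes1$ does. So $p\otimes J\in K_2(\mathbf x)$, which is the radical of $\beta$. It remains to pair $\kappa\otimes J^2$ with $\kappa'\otimes J^2$. Grade $\mathfrak g$ by the eigenvalues of $\operatorname{ad}(1\otimes H)$. Then $x_0$, $x_1$, $\kappa\otimes J^2$ have degrees $1$, $-1$, $2$, and elements of degrees $i,j$ are trace-orthogonal unless $i+j=0$. In the equation $[x_0,z_1]=-[x_1,\kappa\otimes J^2]$ the right side has degree $1$, so the degree-$0$ component of a solution is again a solution. For this choice $[x_1,z_1]$ has degree $-1$ and is orthogonal to $\kappa'\otimes J^2$. Thus $\beta=0$ and $\operatorname{mod}_{1,2}(\mathbf x)=6>4$.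

\section{Levi subalgebras and the large types}\label{sec:levi}

We recall the standard facts that are needed. An element of $\mathfrak g$ is \emph{semisimple} if $\operatorname{ad}s$ is diagonalizable; an element of $[\mathfrak g,\mathfrak g]$ is \emph{nilpotent} if its adjoint operator is, and it then acts nilpotently in every finite-dimensional representation of $[\mathfrak g,\mathfrak g]$. Every $x\in\mathfrak g$ has a Jordan decomposition $x=s+e$ with $s$ semisimple, $e$ nilpotent and $[s,e]=0$. The centralizers $\mathfrak l=\mathfrak g^s$ of semisimple elements are the \emph{Levi subalgebras}. They are reductive of the same rank as $\mathfrak g$, so $\chi(\mathfrak l)=\chi(\mathfrak g)$. The Dynkin diagrams of their derived algebras are exactly the subdiagrams obtained from the diagram of $\mathfrak g$ by deleting vertices. Finally $\mathfrak g=\mathfrak l\oplus\mathfrak l^\perp$ with $\mathfrak l^\perp=[s,\mathfrak g]$ and $[\mathfrak l,\mathfrak l^\perp]\subset\mathfrak l^\perp$; the form is nondegenerate on $\mathfrak l$, and $\operatorname{ad}s$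 is bijective on $\mathfrak l^\perp$.

The next lemma says that the semisimple part of $x_0$ confines the whole problem to its centralizer. Part (i) will carry counterexamples up from $\mathfrak l$ to $\mathfrak g$; parts (i) and (ii) together will carry the equality up.

\begin{lemma}\label{lem:levi}
Let $s\in\mathfrak g$ be semisimple, $\mathfrak l=\mathfrak g^s$, and let $\mathbf x\in\mathfrak g_\infty$ have constant term $x_0=s+e$, where $e\in\mathfrak l$ and $\operatorname{ad}_{\mathfrak g}e$ is nilpotent.
\begin{itemize}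
\item[(i)] If $\mathbf x\in\mathfrak l_\infty$, then $\operatorname{mod}_{m,m+1}(\mathbf x)$ is the same whether computed in $\mathfrak g$ or in $\mathfrak l$.
\item[(ii)] In general $\mathbf x(m)$ is conjugate in $\mathfrak g_m$ to an element of $\mathfrak l_m$ with constant term $x_0$.
\end{itemize}
\end{lemma}

\begin{proof}
On $\mathfrak l^\perp$ the operator $\operatorname{ad}x_0$ is the sum of a bijection and a nilpotent operator commuting with it, so it is bijective.

(i) We may replace $\mathbf x$ by its truncation $\tilde{\mathbf x}\in\mathfrak l_\infty$. The operator $\operatorname{ad}\mathbf x(m)$ preserves $\mathfrak l_m$ and $\mathfrak l^\perp\otimes\mathbb C[T]/(T^{m+1})$. On the second space it is block triangular with respect to the powers of $T$, with diagonal blocks $\operatorname{ad}x_0|_{\mathfrak l^\perp}$, hence bijective. So $\mathfrak g_m^{\mathbf x(m)}=\mathfrak l_m^{\mathbf x(m)}$. It follows that $K=K_m(\mathbf x)$ is the same for $\mathfrak g$ and $\mathfrak l$ and that lifts can be chosen in $\mathfrak l_\infty$.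 Using on $\mathfrak l$ the restricted form, $\beta$ is then also the same. In both algebras the forms $d_v$ run through all $\ell([\cdot,\cdot])$, $\ell\in K^*$. Proposition~\ref{prop:formula} gives the same value.

(ii) Suppose that $x_0,\dots,x_{i-1}\in\mathfrak l$ for some $1\le i\le m$, and write $x_i=a+b$ with $a\in\mathfrak l$, $b\in\mathfrak l^\perp$. Choose $u\in\mathfrak l^\perp$ with $[x_0,u]=b$. Modulo $T^{i+1}$ we have $\exp(\operatorname{ad}T^iu)\,\mathbf x(m)\equiv\mathbf x(m)+T^i[u,x_0]$. So this conjugation fixes $x_0,\dots,x_{i-1}$ and replaces $x_i$ by $a$. Repeat for $i=1,\dots,m$.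
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(b)]
The Dynkin diagram of $\mathfrak g$ has a subdiagram of type $A_4$ for $A_r$ $(r\ge4)$, $D_r$ $(r\ge5)$, $E_6$, $E_7$, $E_8$; of type $B_4$ for $B_r$ $(r\ge4)$; and of type $C_3$ for $C_r$ $(r\ge3)$ and $F_4$. So $\mathfrak g$ has a Levi subalgebra $\mathfrak l=\mathfrak g^s=\mathfrak z(\mathfrak l)\oplus\mathfrak l'$, with $s$ in the center $\mathfrak z(\mathfrak l)$ and $\mathfrak l'$ isomorphic to $\mathfrak{sl}_5$, $\mathfrak{so}_9$ or $\mathfrak{sp}_6$. Let $\mathbf x'\in\mathfrak l'_\infty$ be the element of Section~\ref{sub:gl5}, \ref{sub:so9} or \ref{sub:sp6}. Its constant term is nilpotent in $\mathfrak l'$, hence acts nilpotently on $\mathfrak g$. For $\mathbf x''=s+\mathbf x'$, Lemmas~\ref{lem:levi}(i) and~\ref{lem:sum} give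
\[
\operatorname{mod}_{1,2}(\mathbf x'')=\dim\mathfrak z(\mathfrak l)+\operatorname{mod}^{\mathfrak l'}_{1,2}(\mathbf x')>\dim\mathfrak z(\mathfrak l)+\chi(\mathfrak l')=\chi(\mathfrak g),
\]
where the superscript indicates the algebra in which the modality is computed. Let $1\le m<n$ and $\mathbf x=T^{m-1}\mathbf x''$. By Lemma~\ref{lem:shift}, $\operatorname{mod}_{m,m+1}(\mathbf x)>\chi(\mathfrak g)$. So every $\mathbf y$ with $\mathbf y(m)=\mathbf x(m)$ has $\dim K_{m+1}(\mathbf y)>\chi(\mathfrak g)$ by Lemma~\ref{lem:layers}, and then $\dim K_{m+1}(\mathbf y)\ge\chi(\mathfrak g)+2$ by the parity statement in Proposition~\ref{prop:formula}(iii). The remaining layers have dimension at least $\chi(\mathfrak g)$ by Lemma~\ref{lem:onestep}, and Lemma~\ref{lem:layers} gives $\operatorname{mod}_{m,n}(\mathbf x)\ge(n-m)\chi(\mathfrak g)+2$.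
\end{proof}

\section{The types $A_1$, $A_2$, $A_3$, $B_2$, $G_2$}\label{sec:small}

For arbitrary $m$ we have no explicit description of $K_m(\mathbf x)$ or of $\beta$. The way around this is the bound $\operatorname{mod}_{m,m+1}(\mathbf x)\le\chi(K_m(\mathbf x))$, which ignores $\beta$: in small rank we bound the index of every subalgebra that shares a few formal properties with $K_m(\mathbf x)$. Let $e\in\mathfrak g$ be nilpotent. Call a subalgebra $K\subset\mathfrak g^e$ \emph{admissible} if it contains $e$ and the center of $\mathfrak g$ and if $\dim K\equiv\chi(\mathfrak g)\pmod2$. If $x_0=e$, then $K_m(\mathbf x)$ is admissible by Section~\ref{sec:chain} and Proposition~\ref{prop:formula}(iii).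

\begin{proposition}\label{prop:adm}
Let $\mathfrak g$ be $\mathfrak{gl}_2$, $\mathfrak{gl}_3$, $\mathfrak{gl}_4$, $\mathfrak{sp}_4$ or the simple Lie algebra of type $G_2$, and let $e\ne0$ be nilpotent. Then $\chi(K)\le\chi(\mathfrak g)$ for every admissible subalgebra $K\subset\mathfrak g^e$.
\end{proposition}

The statement fails for $\mathfrak{gl}_5$, where Section~\ref{sub:gl5} produced an abelian admissible subalgebra of dimension $7$. We first deduce the theorem.

\begin{proof}[Proof of Theorem~\ref{thm:range}(c)]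
Let $\mathcal C$ be the class of reductive Lie algebras all of whose simple factors have type $A_1$, $A_2$, $A_3$, $B_2$ or $G_2$. Deleting vertices from these diagrams gives diagrams with components of the same types, so $\mathcal C$ is closed under passing to Levi subalgebras. By Lemma~\ref{lem:onestep} it suffices to show that $\operatorname{mod}_{m,m+1}(\mathbf x)=\chi(\mathfrak g)$ for all $\mathfrak g\in\mathcal C$, all $m$ and all $\mathbf x$. We use induction on $\dim[\mathfrak g,\mathfrak g]$ and, for fixed $\mathfrak g$, on $m$. By Lemma~\ref{lem:sum} we may assume that $\mathfrak g$ is simple. The case $m=0$ is (F4). Let $m\ge1$ and let $x_0=s+e$ be the Jordan decomposition.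

If $s\ne0$, then $\mathfrak l=\mathfrak g^s$ is a proper Levi subalgebra. By Lemma~\ref{lem:levi} the modality equals a modality in $\mathfrak l\in\mathcal C$, which is $\chi(\mathfrak l)=\chi(\mathfrak g)$ by induction. If $x_0=0$, write $\mathbf x=T\mathbf x'$; then $\operatorname{mod}_{m,m+1}(\mathbf x)=\operatorname{mod}_{m-1,m}(\mathbf x')=\chi(\mathfrak g)$ by Lemma~\ref{lem:shift} and induction on $m$. If $x_0=e\ne0$, we replace $\mathfrak{sl}_N$ by $\mathfrak{gl}_N$ in type $A$, which adds $1$ to both sides by Lemma~\ref{lem:sum}, and recall that $\mathfrak{sp}_4$ has type $B_2$. Propositions~\ref{prop:formula}(i) and~\ref{prop:adm} give $\chi(\mathfrak g)\le\operatorname{mod}_{m,m+1}(\mathbf x)\le\chi(K_m(\mathbf x))\le\chi(\mathfrak g)$.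
\end{proof}

The rest of the section proves Proposition~\ref{prop:adm}.

\subsection{What has to be checked}

Write $\chi=\chi(\mathfrak g)$ and $\rho(K)=\dim K-\chi(K)$ for the maximal rank of the forms $\ell([\cdot,\cdot])$ on $K$. The inequality $\chi(K)\le\chi$ holds if $\dim K\le\chi$; it holds if $K=\mathfrak g^e$, by (F2); and it holds if $\dim K=\chi+2$ and $K$ is not abelian, since then $\rho(K)\ge2$. By parity the first two cases cover everything when $\dim\mathfrak g^e\le\chi+2$, that is, when $e$ is regular or subregular.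

In $\mathfrak{gl}_N$ the nilpotent orbits correspond to partitions $\lambda$ of $N$ through the sizes of the Jordan blocks, and $\dim\mathfrak g^e=\sum_i(\lambda'_i)^2$ with $\lambda'$ the dual partition. This gives $N$ for $(N)$ and $N+2$ for $(N-1,1)$, $N\ge3$, which settles $\mathfrak{gl}_2$ and $\mathfrak{gl}_3$ and leaves $(2,2)$ and $(2,1,1)$ in $\mathfrak{gl}_4$. By the classification of nilpotent orbits (Collingwood--McGovern), the nonzero orbits that are neither regular nor subregular are, in $\mathfrak{sp}_4$, the minimal orbit, which is that of a long root vector, and in $G_2$ the orbits $A_1$ and $\tilde A_1$ of a long and of a short root vector. In these five cases we shall find $\dim\mathfrak g^e\in\{\chi+4,\chi+6\}$. So two statements remain: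
\begin{itemize}
\item[(I)] no admissible subalgebra of dimension $\chi+2$ is abelian;
\item[(II)] if $\dim\mathfrak g^e=\chi+6$, every admissible $K$ of dimension $\chi+4$ has $\rho(K)\ge4$.
\end{itemize}
For (II) we use the Pfaffian. For $\ell\in K^*$ and $p,q,r,s\in K$, writing $\ell[p,q]$ for $\ell([p,q])$, put
\[
\operatorname{Pf}(p,q,r,s)=\ell[p,q]\,\ell[r,s]-\ell[p,r]\,\ell[q,s]+\ell[p,s]\,\ell[q,r].
\]
Its square is the determinant of the $4\times4$ matrix of the form $\ell([\cdot,\cdot])$ on $p,q,r,s$. If it is nonzero, then $\rho(K)\ge4$. We also use that an abelian subalgebra of $\mathfrak{sl}_2$ has dimension at most $1$. Passing to $\mathfrak{gl}_2/\mathbb C1\cong\mathfrak{sl}_2$, an abelian subalgebra of $\mathfrak{gl}_2$ has dimension at most $2$, and it contains $1$ if its dimension is $2$.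

In three of the five cases the centralizer is built on a Heisenberg algebra with center $\mathbb Ce$, and the following lemma collects what we need about this situation.

\begin{lemma}\label{lem:heis}
Let $\mathfrak q=\mathfrak r\oplus W\oplus\mathbb Ce$ be a Lie algebra in which $\mathfrak r$ is a subalgebra, $e$ is central, $[\mathfrak r,W]\subset W$, and $[w,w']=\omega(w,w')e$ on $W$ with $\omega$ nondegenerate. Let $K\subset\mathfrak q$ be a subalgebra containing $e$, let $\overline K$ be its image in $\mathfrak r=\mathfrak q/(W\oplus\mathbb Ce)$, and let $P=K\cap W$. Say that $X\in K$ lies over $B$ if its image is $B$.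
\begin{itemize}
\item[(i)] $\dim K=\dim\overline K+\dim P+1$; if $X$ lies over $B$ and $w\in W$, then $[X,w]\in[B,w]+\mathbb Ce$; and $[\overline K,P]\subset P$.
\item[(ii)] If $K$ is abelian, then $\overline K$ is abelian, $\dim P\le\frac12\dim W$, and $[\overline K,P]=0$.
\item[(iii)] If $P=W$, then $\rho(K)\ge\dim W$.
\item[(iv)] If there are $p,p',p''\in P$ and $B\in\overline K$ with $p\neq0$, $[B,p]=\mu p$, $\mu\ne0$, $\omega(p,p')=\omega(p,p'')=0$ and $\omega(p',p'')\ne0$, then $\rho(K)\ge4$.
\end{itemize}
\end{lemma}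

\begin{proof}
(i) Since $e\in K$, we have $K\cap(W\oplus\mathbb Ce)=P\oplus\mathbb Ce$, which gives the dimension. If $X=B+w_0+te$, then $[X,w]=[B,w]+\omega(w_0,w)e$. For $w\in P$ this element lies in $P\oplus\mathbb Ce$, so $[B,w]\in P$. (ii) The subspace $P$ is isotropic for $\omega$, and $[X,w]=0$ forces $[B,w]=0$. (iii) For $\ell(e)\ne0$ the form restricts to $\ell(e)\omega$ on $W$. (iv) For $X$ over $B$ we have $\operatorname{Pf}(X,p,p',p'')=\ell[X,p]\,\omega(p',p'')\,\ell(e)$. As $[X,p]\in\mu p+\mathbb Ce$ and $e$ are linearly independent elements of $K$, some $\ell$ is nonzero on both.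
\end{proof}

\subsection{The orbit $(2,2)$ in $\mathfrak{gl}_4$}

Here $\chi=4$ and, by Section~\ref{sub:gl2q} with $q=2$, $\mathfrak g^e=\mathfrak{gl}_2\otimes\mathbb C[\varepsilon]/(\varepsilon^2)$ has dimension $8=\chi+4$. Suppose that $K$ is abelian of dimension $6$. Its image in $\mathfrak{gl}_2$ under $\varepsilon\mapsto0$ is abelian, of dimension at most $2$, and the kernel lies in the $4$-dimensional space $\varepsilon\mathfrak{gl}_2$. So the image has dimension $2$ and $K\supset\varepsilon\mathfrak{gl}_2$. By \eqref{eq:CD} the image then commutes with all of $\mathfrak{gl}_2$, so it consists of scalars and has dimension at most $1$. This contradiction proves (I).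

\subsection{The orbit $(2,1,1)$ in $\mathfrak{gl}_4$}

Let $\mathbb C^4=\mathbb Ca\oplus\mathbb Cb\oplus V$ with $\dim V=2$, $ea=b$, $eb=0$, $eV=0$. An endomorphism $z$ commutes with $e$ if and only if $zV\subset\ker e=\mathbb Cb\oplus V$ and $zb=\lambda b$, where $\lambda$ is the coefficient of $a$ in $za$. Subtracting $\lambda\cdot1$ we get $\mathfrak g^e=\mathbb C1\oplus\mathfrak q$, where $\mathfrak q$ consists of the maps
\[
(B,p,\eta,t)\colon\quad a\mapsto tb+p,\qquad b\mapsto0,\qquad w\mapsto\eta(w)b+Bw\quad(w\in V),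
\]
with $B\in\mathfrak{gl}(V)$, $p\in V$, $\eta\in V^*$, $t\in\mathbb C$. Thus $\dim\mathfrak g^e=10=\chi+6$. Evaluating commutators on $a$ and on $w$ gives
\[
[(B,p,\eta,t),(B',p',\eta',t')]=\bigl([B,B'],\ Bp'-B'p,\ \eta B'-\eta'B,\ \eta(p')-\eta'(p)\bigr).
\]
So $\mathfrak q$ is as in Lemma~\ref{lem:heis} with $\mathfrak r=\mathfrak{gl}(V)$, $W=V\oplus V^*$, $e=(0,0,0,1)$, and
\[
[B,p]=Bp,\qquad[B,\eta]=-\eta B,\qquad[p,\eta]=-\eta(p)e,\qquad[V,V]=[V^*,V^*]=0 .
\]
In particular the identity $1_V\in\mathfrak r$ acts by $+1$ on $V$ and by $-1$ on $V^*$. An admissible $K$ contains $1$, so $K=\mathbb C1\oplus K'$ with $e\in K'=K\cap\mathfrak q$ and $\rho(K)=\rho(K')$. We apply the lemma to $K'$, with image $\overline K$ and $P=K'\cap W$.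

\emph{Statement \textup{(I)}.} Let $K'$ be abelian of dimension $5$. Then $\dim\overline K+\dim P=4$ with both terms at most $2$, so both equal $2$. Hence $1_V\in\overline K$. But $1_V$ acts bijectively on $W$, so $[\overline K,P]=0$ forces $P=0$, a contradiction.

\emph{Statement \textup{(II)}.} Let $\dim K'=7$, so $\dim\overline K+\dim P=6$ with both terms at most $4$.

If $\dim\overline K=2$, then $P=W$ and Lemma~\ref{lem:heis}(iii) applies.

Let $\dim\overline K=3=\dim P$. If $1_V\notin\overline K$, then $\overline K$ maps isomorphically onto $\mathfrak{gl}(V)/\mathbb C1_V\cong\mathfrak{sl}_2$, so it equals its derived algebra and therefore $\overline K=\mathfrak{sl}(V)$. But $W$ is the sum of two simple $\mathfrak{sl}(V)$-modules of dimension $2$, and it has no submodule of dimension $3$. So $1_V\in\overline K$. Then $\overline K/\mathbb C1_V$ has dimension $2$, hence $\overline K$ is solvable, and by Lie's theorem it is the algebra of upper triangular matrices in some basis $v_1,v_2$ of $V$. Let $v_1^*,v_2^*$ be the dual basis. Stability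 under $1_V$ gives $P=(P\cap V)\oplus(P\cap V^*)$, where one summand is a line. A stable line is killed by the nilpotent operator $E_{12}$, and $E_{12}$ has kernel $\mathbb Cv_1$ on $V$ and $\mathbb Cv_2^*$ on $V^*$. So $P=V\oplus\mathbb Cv_2^*$ or $P=\mathbb Cv_1\oplus V^*$. Lemma~\ref{lem:heis}(iv) applies with $(B,p,p',p'')=(E_{11},v_1,v_2,v_2^*)$ and $\mu=1$ in the first case, and with $(E_{22},v_2^*,v_1,v_1^*)$ and $\mu=-1$ in the second.

Let $\dim\overline K=4$ and $\dim P=2$. Then $\overline K=\mathfrak{gl}(V)$. Again $P=(P\cap V)\oplus(P\cap V^*)$, and $V,V^*$ are simple modules, so $P=V$ or $P=V^*$. Now $\omega$ vanishes on $P$, and the rank must come from the action of $\overline K$; we take $\ell(e)=0$, so that brackets may be computed modulo $\mathbb Ce$. Fix a basis $v_1,v_2$. If $P=V$, take $X_1,X_2$ over $E_{11},E_{12}$ and $\ell(v_1)=1$, $\ell(v_2)=0$. Since $[X_1,v_1]\equiv[X_2,v_2]\equiv v_1$, $[X_1,v_2]\equiv0$ and $[v_1,v_2]=0$, we get $\operatorname{Pf}(X_1,X_2,v_1,v_2)=-1$. If $P=V^*$, take $X_1,X_2$ over $E_{11},E_{21}$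 and $\ell(v_1^*)=1$, $\ell(v_2^*)=0$. Since $[X_1,v_1^*]\equiv[X_2,v_2^*]\equiv-v_1^*$, $[X_1,v_2^*]\equiv0$ and $[v_1^*,v_2^*]=0$, we get $\operatorname{Pf}(X_1,X_2,v_1^*,v_2^*)=-1$.

\subsection{Long root vectors in $\mathfrak{sp}_4$ and $G_2$}

In both algebras $\chi=2$. Let $\theta$ be the highest root, which is long, and $0\ne e\in\mathfrak g_\theta$. We grade $\mathfrak g=\bigoplus_i\mathfrak g(i)$ by the eigenvalues of the coroot $\theta^\vee$.

The roots of $\mathfrak{sp}_4$ are $\pm2\epsilon_1$, $\pm2\epsilon_2$, $\pm\epsilon_1\pm\epsilon_2$, with $\theta=2\epsilon_1$; the roots of degree $0$ are $\pm\alpha$ with $\alpha=2\epsilon_2$, and those of degree $1$ are $\epsilon_1\pm\epsilon_2$. The positive roots of $G_2$, with simple roots $\alpha$ (short) and $\gamma$ (long), are $\alpha$, $\gamma$, $\gamma+\alpha$, $\gamma+2\alpha$, $\gamma+3\alpha$ and $\theta=2\gamma+3\alpha$, with $\langle\alpha,\theta^\vee\rangle=0$, $\langle\gamma,\theta^\vee\rangle=1$, $\langle\gamma,\alpha^\vee\rangle=-3$; the roots of degree $0$ are $\pm\alpha$,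 and those of degree $1$ are $\gamma+i\alpha$, $0\le i\le3$. In both cases the degrees range from $-2$ to $2$, $\mathfrak g(2)=\mathbb Ce$ and $\dim\mathfrak g(0)=4$.

By the representation theory of $\mathfrak{sl}_2$, $\operatorname{ad}e\colon\mathfrak g(i)\to\mathfrak g(i+2)$ is injective for $i\le-1$ and surjective for $i\ge-1$. So $\mathfrak g^e=\mathfrak r\oplus W\oplus\mathbb Ce$ with $W=\mathfrak g(1)$ and $\mathfrak r=\mathfrak g^e\cap\mathfrak g(0)$ of dimension $3$. The root spaces $\mathfrak g_{\pm\alpha}$ commute with $e$, since $\theta$ is the only root of degree $2$; so $\mathfrak r$ is the copy of $\mathfrak{sl}_2$ that they generate. The bracket $W\times W\to\mathbb Ce$ is nondegenerate. Indeed, for a root $\delta$ of degree $1$ the reflection in $\theta$ sends $\delta$ to $\delta-\theta$, so $\theta-\delta$ is a root, of degree $1$, and $[\mathfrak g_\delta,\mathfrak g_{\theta-\delta}]=\mathfrak g_\theta$, while $[\mathfrak g_\delta,\mathfrak g_{\delta'}]=0$ for the other roots $\delta'$ of degree $1$. Lemma~\ref{lem:heis}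 applies.

\emph{The algebra $\mathfrak{sp}_4$.} Here $\dim W=2$ and $\dim\mathfrak g^e=6=\chi+4$. An abelian $K\ni e$ has $\dim\overline K\le1$ and $\dim P\le1$, so $\dim K\le3<4$. This proves (I).

\emph{The orbit $A_1$ in $G_2$.} Here $\dim W=4$ and $\dim\mathfrak g^e=8=\chi+6$. The weights of $\alpha^\vee$ on $W$ are $-3,-1,1,3$, so $W\cong V_3$, where $V_i$ denotes the simple $\mathfrak{sl}_2$-module of dimension $i+1$.

For (I) let $K$ be abelian of dimension $4$. Then $\dim\overline K+\dim P=3$ with $\dim\overline K\le1$ and $\dim P\le2$, so $\overline K=\mathbb CB$ with $B\ne0$, $\dim P=2$, and $B$ kills $P$. But the kernel of $B$ on $V_3$ has dimension at most $1$: a semisimple $B\neq0$ has eigenvalues $\pm\mu,\pm3\mu$ with $\mu\ne0$, and a nilpotent $B\neq0$ acts by a single Jordan block. This is a contradiction.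

For (II) let $\dim K=6$, so $\dim\overline K+\dim P=5$. If $\dim\overline K=1$, then $P=W$ and Lemma~\ref{lem:heis}(iii) applies. The case $\dim\overline K=3$ is impossible, since $P$ would be a $2$-dimensional submodule of $V_3$. If $\dim\overline K=2$, then $\overline K$ is solvable, and by Lie's theorem it is spanned by $h$ and $f_+$ for some standard basis $f_+,h,f_-$ of $\mathfrak r$ with $[h,f_\pm]=\pm2f_\pm$. Let $w_k\in W$ be vectors of $h$-weight $k=3,1,-1,-3$. Being $h$-stable of dimension $3$, the space $P$ is spanned by three of them. Since $f_+$ maps $w_{k-2}$ to a nonzero multiple of $w_k$ for $k=3,1,-1$, the missing vector is $w_{-3}$. As $e$ has $h$-weight $0$, we have $\omega(w_j,w_k)=0$ unless $j+k=0$, and then $\omega(w_1,w_{-1})\ne0$ by nondegeneracy. Lemma~\ref{lem:heis}(iv) applies with $(B,p,p',p'')=(h,w_3,w_1,w_{-1})$ and $\mu=3$.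

\subsection{Short root vectors in $G_2$}

Keep the notation for $G_2$. The orthogonal roots $\theta$ and $\alpha$ generate commuting subalgebras $\mathfrak{sl}_2^{\mathrm{long}}$ and $\mathfrak{sl}_2^{\mathrm{short}}$. On the remaining eight roots $\pm(\gamma+i\alpha)$ the pair $(\theta^\vee,\alpha^\vee)$ takes each value in $\{\pm1\}\times\{\pm1,\pm3\}$ once. Hence
\[
\mathfrak g=\mathfrak{sl}_2^{\mathrm{long}}\oplus\mathfrak{sl}_2^{\mathrm{short}}\oplus(V_1\otimes V_3)
\]
as a module over $\mathfrak{sl}_2^{\mathrm{long}}\oplus\mathfrak{sl}_2^{\mathrm{short}}$. For $0\ne e\in\mathfrak g_\alpha$, taking the kernel of $\operatorname{ad}e$ in each summand gives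
\[
\mathfrak g^e=\mathfrak{sl}_2^{\mathrm{long}}\oplus\mathbb Ce\oplus U,\qquad U=V_1\otimes v_+,
\]
where $v_+$ is a highest weight vector of $V_3$. So $\dim\mathfrak g^e=6=\chi+4$. The space $U$ has $\alpha^\vee$-weight $3$, and the weight $6$ does not occur in $\mathfrak g$, so $[U,U]=0$ and $U\oplus\mathbb Ce$ is an abelian ideal of $\mathfrak g^e$. Suppose that $K$ is abelian of dimension $4$. Its image in $\mathfrak{sl}_2^{\mathrm{long}}$ has dimension at most $1$ and the kernel lies in the $3$-dimensional space $U\oplus\mathbb Ce$. So the image is a line $\mathbb CB$ and $K\supset U$. An element of $K$ with image $B$ acts on $U\cong V_1$ as $B$ does, and $B\ne0$ acts nontrivially on $V_1$. This contradiction proves (I).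

All five orbits have been treated. This proves Proposition~\ref{prop:adm} and completes the proof of Theorem~\ref{thm:range}.

\begin{thebibliography}{9}

\bibitem{Mathevet}
Hugo Mathevet, \emph{Relative modality of elements in generalized Takiff Lie algebras}, arXiv:2506.11562 (2025).

\end{thebibliography}
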